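\title{Semiregular subgroups of cubic vertex-transitive graphs:\\ the order of magnitude}

\begin{abstract}
Let $\Gamma$ be a connected cubic graph of order $n$ and let $G$ be a vertex-transitive group of automorphisms of $\Gamma$. It has been conjectured that $G$ always contains a semiregular subgroup of order at least $n^c$, for some absolute constant $c>0$. We disprove this with a family of coset graphs of the symmetric groups $\operatorname{Sym}(2k+1)$, and we determine the order of magnitude of the best general bound. For infinitely many $n$ there are examples, built from $SL(2k,2)$, in which every semiregular subgroup has order less than $5\cdot 2^{\frac94\sqrt{\log_2 n}}$. Conversely, for some absolute $c>0$ and all large $n$, the group $G$ always contains a semiregular subgroup of order at least $2^{c\sqrt{\log_2 n}}$.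
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs and groups in this paper are finite, graphs are simple, groups act on the left, and $\log$ is the logarithm to base $2$. A graph is \emph{cubic} if every vertex has exactly three neighbors. We call $(\Gamma,G)$ a \emph{cubic pair of order $n$} if $\Gamma$ is a connected cubic graph with $n$ vertices and $G\le\operatorname{Aut}(\Gamma)$ is transitive on the vertices. A subgroup $H\le G$ is \emph{semiregular} if the stabilizer $H_v$ of every vertex $v$ is trivial, that is, if no element of $H$ other than $1$ fixes a vertex. We write $s(\Gamma,G)$ for the largest order of a semiregular subgroup of $G$.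

Every orbit of a semiregular subgroup $H$ has exactly $|H|$ vertices, so $|H|$ divides $n$, and $s(\Gamma,G)=n$ precisely when $G$ has a subgroup that is both semiregular and transitive. Thus $s(\Gamma,G)$ measures how much of the transitivity of $G$ can be realized without fixed points. For $K_4$ and $G=\operatorname{Alt}(4)$ the Klein four-group shows that $s=n=4$. The Petersen graph behaves differently. Its vertices are the ten $2$-subsets of $\{1,\dots,5\}$, two of them being adjacent when they are disjoint; take $G=\operatorname{Sym}(5)$. Every involution of $G$ is conjugate to $(1\,2)$ or to $(1\,2)(3\,4)$, and both fix the vertex $\{1,2\}$. A semiregular subgroup therefore contains no involution, so its order is odd and divides $10$. A $5$-cycle fixes no $2$-subset, and hence $s=5$.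

How small can $s(\Gamma,G)$ be in terms of $n$? Let $f\colon\mathbb N\to\mathbb N$ be a function such that $s(\Gamma,G)\ge f(n)$ for every cubic pair of order $n$. Two facts are known. There is such an $f$ with $f(n)\to\infty$, and $f(n)$ can be taken to be $\log\log n$. On the other hand, any such $f$ satisfies $f(n)\le n^{1/3}$ for infinitely many $n$. The following conjecture is posed in \cite{MSV}.

\begin{quote}
\textbf{Conjecture.} There is a constant $c>0$ such that $s(\Gamma,G)\ge n^c$ for every cubic pair $(\Gamma,G)$ of order $n$.
\end{quote}

A power of $n$ is a natural guess. The order of a vertex stabilizer $G_v$ is divisible by no prime other than $2$ and $3$ (Lemma~\ref{lem:local}), so for each prime $p\ge5$ a Sylow $p$-subgroup of $G$ is semiregular, and since $|G|=n|G_v|$ its order is the full $p$-part of $n$. If at most $t$ primes $p\ge5$ divide $n$ and the $\{2,3\}$-part of $n$ is at most $\sqrt n$, this alone gives $s(\Gamma,G)\ge n^{1/(2t)}$. At the other extreme, elementary abelian normal subgroups with few orbits also contain semiregular subgroups of polynomial order (Lemma~\ref{lem:greedy}). What this reasoning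 misses are groups whose order is a product of many modest prime powers that no single semiregular subgroup can collect. The conjecture is false.

\begin{theorem}\label{thm:sym}
For every $k\ge2$ there is a connected cubic graph $\Gamma_k$ of order $n=(2k+1)!/2^k$ on which $G=\operatorname{Sym}(2k+1)$ acts faithfully and vertex-transitively, such that every semiregular subgroup of $G$ has odd order, and hence order at most $24^{2k/3}<2^{4k}$. Moreover $\log n\ge k\log k-k$, so for every $c>0$ we have $s(\Gamma_k,G)<n^c$ for all large $k$.
\end{theorem}

Replacing the symmetric groups by linear groups over $\mathbb F_2$ gives much smaller semiregular subgroups, and up to the constant in the exponent nothing smaller is possible.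

\begin{theorem}\label{thm:upper}
There are infinitely many $n$ for which some cubic pair $(\Gamma,G)$ of order $n$ satisfies
\[ s(\Gamma,G)<5\cdot 2^{\frac94\sqrt{\log n}}. \]
Here $G$ is $SL(2k,2)$ extended by a group of order at most $2$.
\end{theorem}

\begin{theorem}\label{thm:lower}
There are absolute constants $c>0$ and $n_0$ such that $s(\Gamma,G)\ge 2^{c\sqrt{\log n}}$ for every cubic pair $(\Gamma,G)$ of order $n\ge n_0$.
\end{theorem}

So the best possible $f$ is $2^{\Theta(\sqrt{\log n})}$; in particular, $\log\log n$ can be replaced by $2^{c\sqrt{\log n}}$ for $n\ge n_0$.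

The upper bounds scale up the argument for the Petersen graph. If every involution fixes a vertex, then semiregular subgroups have odd order, so they are solvable by the Feit--Thompson theorem, and solvable subgroups of symmetric and linear groups are very small compared with the whole group. Section~\ref{sec:coset} explains how to build cubic graphs whose stabilizers meet all classes of involutions, and Sections~\ref{sec:sym} and~\ref{sec:linear} carry this out. The lower bound has a group-theoretic half (Section~\ref{sec:odd}, which uses the classification of finite simple groups) and a graph-theoretic half (Section~\ref{sec:lower}): one passes to quotient graphs until either a semiregular subgroup of polynomial order appears or the group has a shape to which Section~\ref{sec:odd} applies.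

\section{Stabilizers and coset graphs}\label{sec:coset}

Let $(\Gamma,G)$ be a cubic pair. We write $\Gamma(v)$ for the set of neighbors of $v$. The \emph{local group} at $v$ is the permutation group $G_v^{\Gamma(v)}$ induced by $G_v$ on the three points of $\Gamma(v)$. By vertex-transitivity the local groups at different vertices are isomorphic as permutation groups. As a subgroup of $\operatorname{Sym}(3)$, the local group is trivial, of order $2$, or transitive.

\begin{lemma}\label{lem:local}
Let $(\Gamma,G)$ be a cubic pair.
\begin{itemize}
\item[(a)] If $A\le G$ and $A_u$ fixes $\Gamma(u)$ pointwise for every vertex $u$, then $A$ is semiregular.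
\item[(b)] Every prime divisor of $|G_v|$ divides the order of the local group. Hence every subgroup of $G$ of order coprime to $6$ is semiregular; if the local group has order $2$, then $G_v$ is a $2$-group and every subgroup of odd order is semiregular; if the local group is trivial, then $G$ is semiregular.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $a\in A$ fix a vertex. The set of vertices fixed by $a$ is nonempty and contains the neighbors of each of its members. Since $\Gamma$ is connected, $a$ fixes every vertex, so $a=1$.

(b) Let $a\in G$ have prime order $p$ not dividing the order of the local group, and let $A=\langle a\rangle$. For each vertex $u$, the image of $A_u$ in the local group at $u$ has order dividing both $p$ and the order of that group, so it is trivial. By (a), $a$ fixes no vertex. This proves the first claim. The others follow because $H_u=H\cap G_u$ is trivial whenever $|H|$ is coprime to $|G_u|$.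
\end{proof}

To construct examples we start from the group. A subgroup $L\le G$ is \emph{core-free} if it contains no nontrivial normal subgroup of $G$; this says that $G$ acts faithfully on the left cosets of $L$. We want a cubic graph on these cosets in which $L$ fixes one neighbor of the vertex $L$ and interchanges the other two. The fixed neighbor will be $yL$ for an element $y$ that normalizes $L$, and the other two will form the $L$-orbit of $zL$ for an element $z$ that just fails to normalize $L$.

\begin{lemma}\label{lem:coset}
Let $L$ be a core-free subgroup of $G$ and let $y,z\in G$ satisfy $y^2=z^2=1$ and $G=\langle L,y,z\rangle$. Suppose that $y$ normalizes $L$, that $y\notin L$, and that $|L:L\cap zLz^{-1}|=2$. Let $\Gamma$ be the graph whose vertices are the left cosets of $L$, with $gL$ adjacent to $hL$ if and only if $g^{-1}h\in D:=LyL\cup LzL$. Then $(\Gamma,G)$ is a cubic pair of order $|G|/|L|$, and the vertex stabilizers are the conjugates of $L$.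
\end{lemma}

\begin{proof}
Adjacency is well defined because $LDL=D$, it is symmetric because $y^2=z^2=1$ gives $D^{-1}=D$, and it is invariant under left multiplication by $G$. The neighbors of the vertex $L$ are the left cosets contained in $D$. Now $LyL=yL$ is a single coset, and $LzL$ is the union of the cosets in the $L$-orbit of $zL$, of which there are $|L:L\cap zLz^{-1}|=2$. The two double cosets have different sizes, so they are disjoint. Neither meets $L$, since $y\notin L$ and since $z$ does not normalize $L$. So $\Gamma$ has no loops and is cubic. The union of the cosets in the connected component of the vertex $L$ contains $1$ and is closed under right multiplication by $L$, $y$ and $z$, so it is $G$, and $\Gamma$ is connected. The action is faithful since $L$ is core-free, and the stabilizer of $gL$ is $gLg^{-1}$.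
\end{proof}

\begin{lemma}\label{lem:trap}
In the situation of Lemma~\ref{lem:coset}, let $S\le G$ and suppose that every involution of $S$ is conjugate in $G$ to an element of $L$. Then $|H\cap S|$ is odd for every semiregular subgroup $H\le G$.
\end{lemma}

\begin{proof}
If $|H\cap S|$ were even, then $H\cap S$ would contain an involution. This involution lies in a conjugate of $L$, so it fixes a vertex.
\end{proof}

The groups that we shall use have $k$ classes of involutions with $k$ unbounded, so $L$ must be unbounded too. This is why we aim at a local group of order $2$: when the local group is transitive, Tutte's theorem says that $|G_v|$ divides $48$. The difficulty is to find a large $2$-subgroup $L$ together with $y$ and $z$ as in Lemma~\ref{lem:coset}. Both constructions follow one pattern. Think of involutions $x_0,x_1,\dots,x_k$ placed along a line, and let $L$ be generated by the \emph{window} $x_1,\dots,x_k$. The element $y$ reflects the window onto itself, while $z$ reflects it onto the window $x_0,\dots,x_{k-1}$, which is shifted by one step and shares all but one of its generators with $L$.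

\begin{lemma}\label{lem:window}
Let $k\ge2$ and let $x_0,x_1,\dots,x_k,y,z$ be elements of a group with $y^2=z^2=1$. Suppose that $L=\langle x_1,\dots,x_k\rangle$ is elementary abelian of order $2^k$, that $x_0\notin L$, and that
\[ yx_sy^{-1}=x_{k+1-s}\quad(1\le s\le k),\qquad zx_sz^{-1}=x_{k-s}\quad(1\le s\le k). \]
Then $y$ normalizes $L$, $y\notin L$, and $|L:L\cap zLz^{-1}|=2$.
\end{lemma}

\begin{proof}
The element $y$ permutes the generators of $L$, so it normalizes $L$. Since $|L|=2^k$, the generators form a basis of $L$ over $\mathbb F_2$; as $k\ge2$, this gives $yx_1y^{-1}=x_k\ne x_1$, so $y$ does not lie in the abelian group $L$. The group $zLz^{-1}=\langle x_0,\dots,x_{k-1}\rangle$ has the same order as $L$ and differs from $L$ because $x_0\notin L$. So $L\cap zLz^{-1}$ is a proper subgroup of $L$, and it contains $\langle x_1,\dots,x_{k-1}\rangle$, which has index $2$.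
\end{proof}

\section{Symmetric groups}\label{sec:sym}

An involution of $\operatorname{Sym}(2k+1)$ is a product of $j$ disjoint transpositions with $1\le j\le k$, and $j$ determines its conjugacy class. So the group generated by $k$ disjoint transpositions meets every class of involutions, and it is the natural candidate for $L$. Let $k\ge2$, name the points $a_1,b_1,\dots,a_k,b_k,\infty$, and put
\[ x_i=(a_i\,b_i)\quad(1\le i\le k),\qquad x_0=(a_k\,\infty),\qquad L=\langle x_1,\dots,x_k\rangle. \]
Let $y$ interchange $a_i\leftrightarrow a_{k+1-i}$ and $b_i\leftrightarrow b_{k+1-i}$ for $1\le i\le k$ and fix $\infty$. Let $z$ interchange $a_i\leftrightarrow a_{k-i}$ and $b_i\leftrightarrow b_{k-i}$ for $1\le i\le k-1$, fix $a_k$, and interchange $b_k\leftrightarrow\infty$.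

The resulting graph is easy to picture. The coset $gL$ corresponds to the sequence $(P_1,\dots,P_k)$ of disjoint pairs $P_i=\{ga_i,gb_i\}$, with the point $g\infty$ left over. The neighbor $gyL$ is the reversed sequence $(P_k,\dots,P_1)$. The neighbors $gzL$ and $gx_kzL$ are obtained by reversing $(P_1,\dots,P_{k-1})$ and exchanging one of the two points of $P_k$ with the leftover point.

\begin{example}\label{ex:petersen}
Let $k=2$. The vertices are the $30$ ordered pairs $(P_1,P_2)$ of disjoint $2$-subsets of a $5$-set. The $z$-edges keep $P_1$ and change $P_2$ to one of the other two $2$-subsets of the complement of $P_1$, so they form ten triangles, one for each $P_1$. The $y$-edge from $(P_1,P_2)$ to $(P_2,P_1)$ joins the triangle of $P_1$ to the triangle of $P_2$. So $\Gamma_2$ is the Petersen graph with each vertex replaced by a triangle. The involutions $(1\,2)$ and $(1\,2)(3\,4)$ both fix the vertex $(\{1,2\},\{3,4\})$, so semiregular subgroups of $\operatorname{Sym}(5)$ have odd order, dividing $15$. A group of order $15$ is cyclic and $\operatorname{Sym}(5)$ has no element of order $15$. Conversely the stabilizers have order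 $4$, so a subgroup of order $5$ is semiregular. Thus $n=30$ and $s=5$.
\end{example}

For general $k$ we bound subgroups of odd order by two theorems: groups of odd order are solvable (Feit--Thompson), and a solvable subgroup of $\operatorname{Sym}(m)$ has order at most $24^{(m-1)/3}$ (Dixon \cite{Dixon}).

\begin{proof}[Proof of Theorem~\ref{thm:sym}]
The $x_i$ with $1\le i\le k$ are disjoint transpositions, so $L$ is elementary abelian of order $2^k$, and $x_0\notin L$ because $L$ fixes $\infty$. Conjugating a transposition means applying the permutation to its two points. This gives $yx_iy^{-1}=x_{k+1-i}$ for $1\le i\le k$, $zx_iz^{-1}=x_{k-i}$ for $1\le i\le k-1$, and $zx_kz^{-1}=(a_k\,\infty)=x_0$. So Lemma~\ref{lem:window} applies.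

We show that $G=\langle L,y,z\rangle$ is $\operatorname{Sym}(2k+1)$. First, $G$ is transitive on the points. Indeed $x_i$ interchanges $a_i$ and $b_i$; for $i\ge2$, $y$ maps the $i$th pair to the pair with index $k+1-i\le k-1$, which $z$ maps to the pair with index $i-1$; and $z$ maps $b_k$ to $\infty$. Write $p\approx q$ if $p=q$ or $(p\,q)\in G$. This relation is transitive because $(p\,r)=(q\,r)(p\,q)(q\,r)$ for distinct $p,q,r$, and it is $G$-invariant. Since $G$ is transitive, all its classes have the same size. As $a_i\approx b_i$, the class of $\infty$ consists of $\infty$ and some pairs and has odd size, while any other class is a union of pairs and has even size. So there is only one class, $G$ contains all transpositions, and $G=\operatorname{Sym}(2k+1)$.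

Since $2k+1\ge5$, every nontrivial normal subgroup of $G$ contains $\operatorname{Alt}(2k+1)$, which is not a $2$-group, so $L$ is core-free. Lemma~\ref{lem:coset} gives a cubic pair $(\Gamma_k,G)$ of order $n=(2k+1)!/2^k$. An involution with $j$ transpositions is conjugate to $x_1\cdots x_j\in L$. By Lemma~\ref{lem:trap} with $S=G$, a semiregular subgroup $H$ has odd order. It is solvable, so $|H|\le24^{2k/3}$, and $24^{2k/3}<2^{4k}$ because $24^2<16^3$.

Finally $(2k+1)!\ge(k+1)\cdots(2k)\ge k^k$, so $\log n\ge k\log k-k$. For $k\ge3$ we obtain $\log s(\Gamma_k,G)/\log n<4/(\log k-1)$, which tends to $0$.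
\end{proof}

\begin{remark}\label{rem:sym}
Disjoint $3$-cycles generate a subgroup of order $3^{\lfloor(2k+1)/3\rfloor}$, which is semiregular since the stabilizers are $2$-groups, and $\log n\le(2k+1)\log(2k+1)$. So $\log s(\Gamma_k,G)$ has order $k$, that is, $\log n/\log\log n$. The gain over the trivial bound $\log n$ is only a factor $\log\log n$; to do better we need groups that are far larger than their subgroups of odd order.
\end{remark}

\section{Linear groups over $\mathbb F_2$}\label{sec:linear}

The group $GL(d,2)$ has order about $2^{d^2}$, whereas its subgroups of odd order have order $2^{O(d)}$. Recall that $H\le GL(V)$ is \emph{completely reducible} if every $H$-invariant subspace has an $H$-invariant complement, and that by Maschke's theorem this holds when the characteristic does not divide $|H|$. The theorem of P\'alfy \cite{Palfy} and Wolf \cite{Wolf}, see \cite[Theorem 3.5]{MW}, states that a solvable completely reducible subgroup of $GL(V)$, for a finite vector space $V\neq0$, has order at most $24^{-1/3}|V|^{\alpha}$, where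
\[ \alpha=\frac{3\log48+\log24}{3\log9}<\frac94. \]

Fix $k\ge2$, let $V$ have dimension $2k$ over $\mathbb F_2$, and let $S=GL(V)=SL(2k,2)$. This group is simple with trivial center, and we identify it with the group of inner automorphisms inside $\operatorname{Aut}(S)$. For $\theta\in\operatorname{Aut}(S)$ and $g\in S$, the conjugate $\theta g\theta^{-1}$ is then $\theta(g)$.

\subsection*{Transvections and involutions}
The role of transpositions is played by transvections. For $\varphi\in V^*$ and $v\in\ker\varphi$ let $t_{v,\varphi}(p)=p+\varphi(p)v$. Substituting gives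
\begin{equation}\label{eq:trans}
g\,t_{v,\varphi}\,g^{-1}=t_{gv,\;\varphi\circ g^{-1}},\qquad t_{v,\varphi}\,t_{v',\varphi}=t_{v+v',\varphi}\qquad(g\in S,\ v,v'\in\ker\varphi);
\end{equation}
in particular $t_{v,\varphi}^2=1$. If $v\neq0$ and $\varphi\ne0$, then $t_{v,\varphi}-1$ has image $\{0,v\}$ and kernel $\ker\varphi$, so over $\mathbb F_2$ the transvection determines both $v$ and $\varphi$.

If $g\in S$ is an involution, then $N=g+1\ne0$ satisfies $N^2=g^2+1=0$. So $g$ has Jordan blocks of size at most $2$, exactly $\operatorname{rank}N$ of them have size $2$, and $1\le\operatorname{rank}N\le k$. The class of $g$ in $S=GL(V)$ is thus determined by $\operatorname{rank}N\in\{1,\dots,k\}$, which plays the role of the number of transpositions.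

\subsection*{A line of transvections}
In Lemma~\ref{lem:window} the product $yz$ of the two reflections shifts indices by one. We therefore look for a linear map $\xi$ and a sequence $x_s$ ($s\in\mathbb Z$) of transvections with $\xi x_s\xi^{-1}=x_{s+1}$. Let
\[ V=R=\mathbb F_2[X]/(X^{2k}+X+1), \]
and let $\xi$ be the image of $X$, acting on $V$ by multiplication. It is a unit, since $\xi(\xi^{2k-1}+1)=1$, so any $2k$ consecutive powers of $\xi$ form a basis of $V$. Let $\lambda\colon R\to\mathbb F_2$ be the coefficient of $\xi^k$ in the basis $\xi^{-(k-1)},\dots,\xi^{k}$, and put $\mu(d)=\lambda(\xi^d)$ for $d\in\mathbb Z$. The functional $\lambda$ is chosen to vanish on as long a run of powers around $\xi^0$ as is needed for a commuting window of length $k$.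

\begin{lemma}\label{lem:mu}
We have
\[ \mu(d)=\begin{cases}1,&-2k<d\le-k,\\ 0,&-k<d<k,\\ 1,&d=k,\\ 0,&k<d<2k,\end{cases} \]
and the bilinear form $(p,q)\mapsto\lambda(pq)$ on $V$ is nondegenerate.
\end{lemma}

\begin{proof}
The values for $-k<d\le k$ hold by definition. From $\xi^{2k}=\xi+1$ we get $\mu(d+2k)=\mu(d+1)+\mu(d)$ for all $d$. If $k<d<2k$, then $\mu(d)=\mu(d-2k+1)+\mu(d-2k)=0$, as both arguments lie in $[-k+1,0]$. Next, $\mu(-k)=\mu(k)+\mu(1-k)=1$. If $-2k<d<-k$, then $0<d+2k<k$, so $\mu(d)=\mu(d+2k)+\mu(d+1)=\mu(d+1)$, and descending from $d=-k$ gives $\mu(d)=1$.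

The matrix of the form with respect to the bases $(\xi^i)$ and $(\xi^{k-j})$, $0\le i,j\le2k-1$, has entries $\mu(k+i-j)$. The diagonal entries are $\mu(k)=1$, and for $i<j$ we have $-k<k+i-j<k$, so the entry is $0$. The matrix is triangular with determinant $1$.
\end{proof}

For $s\in\mathbb Z$ define
\[ v_s=\xi^s,\qquad \varphi_s(p)=\lambda(\xi^{-s}p),\qquad x_s=t_{v_s,\varphi_s},\qquad\text{so that}\quad \varphi_t(v_s)=\mu(s-t). \]
The definition of $x_s$ is legitimate since $\mu(0)=0$. By \eqref{eq:trans}, $\xi x_s\xi^{-1}=x_{s+1}$. By nondegeneracy, $u\mapsto\lambda(u\,\cdot)$ is an isomorphism $V\to V^*$, so any $2k$ consecutive $\varphi_s$ form a basis of $V^*$.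

\begin{lemma}\label{lem:L}
The group $L=\langle x_1,\dots,x_k\rangle$ is elementary abelian of order $2^k$, every involution of $S$ is conjugate in $S$ to an element of $L$, and $x_0\notin L$.
\end{lemma}

\begin{proof}
Let $N_i=x_i-1$, the map $p\mapsto\varphi_i(p)v_i$. For $1\le i,j\le k$ we have $\varphi_i(v_j)=\mu(j-i)=0$, so $N_iN_j=0$. Hence the $x_i$ commute and $\prod_{i\in J}x_i=1+\sum_{i\in J}N_i$ for $J\subseteq\{1,\dots,k\}$. Since the $\varphi_i$ are linearly independent, the map $p\mapsto(\varphi_i(p))_{i\in J}$ is onto $\mathbb F_2^J$; since the $v_i$ are linearly independent, $\sum_{i\in J}N_i$ has rank $|J|$. So no nonempty product is trivial, $|L|=2^k$, and all ranks $1,\dots,k$ occur. Finally $x_kv_0=v_0+\mu(-k)v_k=v_0+v_k\ne v_0$, so by \eqref{eq:trans} $x_kx_0x_k^{-1}\neq x_0$. Thus $x_0$ does not commute with $x_k$ and is not in $L$.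
\end{proof}

\subsection*{Generation}
Let $T=\langle x_s:s\in\mathbb Z\rangle$. To prove $T=S$ we want many transvections with the same functional $\varphi_0$. Conjugating $t_{v,\varphi_0}$ by $x_t$ should change the vector but not the functional, which requires $\varphi_t(v)=1$ and $\varphi_0(v_t)=0$. Starting from $v=v_0$, this asks for $\mu(-t)=1$ and $\mu(t)=0$. So $\mu$ must be asymmetric, and this is what the middle term of $X^{2k}+X+1$ provides. With $X^{2k}+1$ instead, $\mu(d)=1$ exactly when $d\equiv k\pmod{2k}$; then $x_s$ sends $v_{s+k}$ to $v_{s+k}+v_s$ and fixes the other basis vectors, and $T$ is only $SL(2,2)^k$.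

\begin{lemma}\label{lem:gen}
$T=S$.
\end{lemma}

\begin{proof}
Let $U=\{v\in\ker\varphi_0:t_{v,\varphi_0}\in T\}$. By \eqref{eq:trans} it is a subspace, and $v_0\in U$. We use the following rule.
\[ \text{If }v_s\in U,\ \mu(t)=0\text{ and }\mu(s-t)=1,\text{ then }v_t\in U. \]
Indeed, $x_tv_s=v_s+\mu(s-t)v_t=v_s+v_t$ and $\varphi_0\circ x_t^{-1}=\varphi_0\circ x_t=\varphi_0+\mu(t)\varphi_t=\varphi_0$. So $x_t\,t_{v_s,\varphi_0}\,x_t^{-1}=t_{v_s+v_t,\varphi_0}\in T$, which gives $v_s+v_t\in U$ and $v_t\in U$.

Take $s=0$ and $k<t<2k$. Then $\mu(t)=0$ and $\mu(-t)=1$ by Lemma~\ref{lem:mu}, so $v_t\in U$. Now take $k<s<2k$ and $t=s-k$. Then $0<t<k$, so $\mu(t)=0$, and $\mu(s-t)=\mu(k)=1$; hence $v_t\in U$. (For $k=2$ the values $\mu(-3),\dots,\mu(3)$ are $1,1,0,0,0,1,0$, and the two steps pass from $v_0$ to $v_3$ and from $v_3$ to $v_1$.) So $U$ contains the $2k-1$ independent vectors $v_t$ with $0\le t\le 2k-1$, $t\neq k$, and therefore $U=\ker\varphi_0$.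

Since $\xi$ normalizes $T$, conjugation by $\xi^s$ gives $t_{v,\varphi_s}\in T$ for all $s$ and all $v\in\ker\varphi_s$. Let $e_0,\dots,e_{2k-1}$ be the basis of $V$ dual to $\varphi_0,\dots,\varphi_{2k-1}$. For $i\ne j$ we have $t_{e_i,\varphi_j}\in T$, and in the basis $(e_i)$ this is the elementary matrix $I+E_{ij}$. These matrices generate $SL(2k,2)$.
\end{proof}

\subsection*{The reflections}
We need involutions that send $x_s$ to $x_{c-s}$ for all $s$. They cannot be found in $S$: if $gx_sg^{-1}=x_{c-s}$ for all $s$ with $g\in S$, then $gv_s=v_{c-s}$ and $\varphi_t\circ g^{-1}=\varphi_{c-t}$, so $\mu(s-t)=\varphi_{c-t}(v_{c-s})=\mu(t-s)$, and $\mu$ would be symmetric. An automorphism that exchanges vectors with functionals has no such obstruction, since $\varphi_{c-s}(v_{c-t})=\mu(s-t)=\varphi_t(v_s)$. Such automorphisms come from bilinear forms.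

For $c\in\mathbb Z$ let $\beta_c(p,q)=\lambda(\xi^{-c}pq)$, a nondegenerate symmetric form on $V$. For $g\in S$ let $g^{*c}$ be the adjoint, defined by $\beta_c(gp,q)=\beta_c(p,g^{*c}q)$, and put $\theta_c(g)=(g^{*c})^{-1}$. Taking adjoints reverses products and, as $\beta_c$ is symmetric, is its own inverse. So $\theta_c\in\operatorname{Aut}(S)$ and $\theta_c^2=1$.

\begin{lemma}\label{lem:theta}
We have $\theta_c(x_s)=x_{c-s}$ for all $c,s\in\mathbb Z$, and $\theta_{c+1}\theta_c(g)=\xi g\xi^{-1}$ for all $g\in S$.
\end{lemma}

\begin{proof}
Let $t=t_{v,\varphi}$ with $\varphi=\beta_c(u,\cdot)$. Then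
\[ \beta_c(tp,q)=\beta_c(p,q)+\beta_c(u,p)\beta_c(v,q)=\beta_c\bigl(p,\;q+\beta_c(v,q)u\bigr), \]
so $t^{*c}=t_{u,\beta_c(v,\cdot)}$. This map is its own inverse, as $\beta_c(v,u)=\varphi(v)=0$, so it equals $\theta_c(t)$. For $t=x_s$ we have $\varphi_s=\beta_c(\xi^{c-s},\cdot)$, so $u=v_{c-s}$, and $\beta_c(\xi^s,\cdot)=\lambda(\xi^{s-c}\,\cdot)=\varphi_{c-s}$. This proves the first claim.

From $\beta_c(gp,q)=\beta_0(gp,\xi^{-c}q)=\beta_0(p,g^{*0}\xi^{-c}q)=\beta_c(p,\xi^cg^{*0}\xi^{-c}q)$ we get $\theta_c(g)=\xi^c\theta_0(g)\xi^{-c}$. Multiplication by $\xi^j$ is self-adjoint for $\beta_0$, so $\theta_0(\xi^j)=\xi^{-j}$. Therefore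
\[ \theta_{c+1}\theta_c(g)=\xi^{c+1}\,\theta_0\bigl(\xi^c\theta_0(g)\xi^{-c}\bigr)\,\xi^{-c-1}=\xi^{c+1}\xi^{-c}\,g\,\xi^{c}\xi^{-c-1}=\xi g\xi^{-1}.\qedhere \]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Put $y=\theta_{k+1}$, $z=\theta_k$ and $G=\langle L,y,z\rangle\le\operatorname{Aut}(S)$. By Lemmas~\ref{lem:L} and~\ref{lem:theta}, the hypotheses of Lemma~\ref{lem:window} hold. Since $yz$ is conjugation by $\xi$, the group $G$ contains every $x_s$, so $S\le G$ by Lemma~\ref{lem:gen}. As $S$ is normal in $\operatorname{Aut}(S)$, $yz\in S$ and $y^2=1$, we have $G=S\langle y\rangle$ and $|G:S|\le2$. A normal subgroup of $G$ contained in $L$ is a normal $2$-subgroup of the nonabelian simple group $S$, so $L$ is core-free. Lemma~\ref{lem:coset} gives a cubic pair $(\Gamma,G)$ of order $n=|G|/2^k$.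

We have $|S|=2^{4k^2}\prod_{i=1}^{2k}(1-2^{-i})$ and
\[ \prod_{i\ge1}(1-2^{-i})\ge\frac12\cdot\frac34\cdot\Bigl(1-\sum_{i\ge3}2^{-i}\Bigr)=\frac9{32}>\frac14, \]
so $\log n\ge4k^2-k-2\ge(2k-1)^2$, the last inequality being equivalent to $k\ge1$. Thus $n\to\infty$ with $k$, and $2k\le1+\sqrt{\log n}$.

Let $H\le G$ be semiregular. By Lemmas~\ref{lem:L} and~\ref{lem:trap}, $H\cap S$ has odd order. It is solvable by the Feit--Thompson theorem and completely reducible on $V$ by Maschke's theorem, so $|H\cap S|\le24^{-1/3}\,2^{\frac94\cdot2k}$. Since $2\cdot24^{-1/3}<1$ and $2^{9/4}<5$ (as $2^9<5^4$),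
\[ |H|\le2|H\cap S|<2^{\frac94\cdot2k}\le2^{\frac94(1+\sqrt{\log n})}<5\cdot2^{\frac94\sqrt{\log n}}.\qedhere \]
\end{proof}

\section{Subgroups of odd order and of order coprime to $6$}\label{sec:odd}

We turn to the lower bound. By Lemma~\ref{lem:local}, subgroups of order coprime to $6$ are semiregular, and so are subgroups of odd order when the local group has order $2$. This section shows that $SL(2k,2)$ is the worst case up to constants: once normal $2$-subgroups are absent, a group $X$ has a subgroup of odd order $2^{\Omega(\sqrt{\log|X|})}$. We begin with simple groups. For a group $T$ let $u(T)$ be the largest order of a subgroup of $T$ of order coprime to $6$. We use the classification of finite simple groups, and standard facts on groups of Lie type for which we refer to Carter, to Kleidman and Liebeck, and to Gorenstein, Lyons and Solomon.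

\begin{lemma}\label{lem:simple}
There is a constant $C_1$ such that $\log|\operatorname{Aut}T|\le C_1(\log u(T))^2$ for every nonabelian simple group $T$. Moreover $u(T)\ge5$.
\end{lemma}

\begin{proof}
By Burnside's theorem a group of order $p^aq^b$ is solvable, so some prime $p\ge5$ divides $|T|$ and $u(T)\ge5$. Consequently finitely many $T$ can be absorbed into the constant, among them the sporadic groups and the Tits group. Three families of cases remain.

\emph{Alternating groups.} Let $T=\operatorname{Alt}(d)$ with $d\ge7$. Disjoint $5$-cycles give $u(T)\ge5^{\lfloor d/5\rfloor}$, and $\lfloor d/5\rfloor\ge d/10$ and $\log5>2$ give $\log u(T)\ge d/5$. Since $\operatorname{Aut}T=\operatorname{Sym}(d)$, we get $\log|\operatorname{Aut}T|\le d^2\le25(\log u(T))^2$.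

\emph{Classical groups of dimension $d\ge5$.} Let $T$ be $PSL_d(q)$ or $PSU_d(q)$ with $d\ge5$, $PSp_d(q)$ with $d\ge6$, $P\Omega_d(q)$ with $d\ge7$ odd and $q$ odd, or $P\Omega_d^\pm(q)$ with $d\ge8$ even. Let $V$ be the natural module and $\hat T$ the corresponding group $SL(V)$, $SU(V)$, $Sp(V)$ or $\Omega(V)$, so that $T$ is $\hat T$ modulo its scalar matrices. As $\hat T\le GL_d(q^2)$, we have $|T|\le q^{2d^2}$. The diagonal, field and graph automorphisms contribute factors at most $d$, $2\log q$ and $6$ to $|\operatorname{Out}T|$. Since $12d\le2^{d+1}$ for $d\ge5$ and $\log q\le q$, this gives $|\operatorname{Out}T|\le q^{d+2}$ and $|\operatorname{Aut}T|\le q^{3d^2}$.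

We need a subgroup of order $q^{\Omega(d)}$ coprime to $6$, and we build it from blocks of bounded dimension, each carrying a cyclic group of order at least $q$. The number $q^2+1$ is convenient because it is never divisible by $3$ (squares are $0$ or $1$ modulo $3$) or by $4$. So $m=(q^2+1)/\gcd(2,q-1)$ is coprime to $6$, and $m\ge q$. For any prime power $Q$, the group $SL_2(Q)$ has cyclic subgroups of orders $Q-1$ (diagonal matrices) and $Q+1$ (elements of norm $1$ in $\mathbb F_{Q^2}$, acting on $\mathbb F_{Q^2}$ by multiplication). With $Q=q^2$ we find a cyclic group $C_m$ in $SL_2(q^2)$, and, $m$ being odd, also in $PSL_2(q^2)$. Hence $C_m$ lies in each type of $4$-dimensional classical group that we need: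
\begin{itemize}
\item $SL_2(q^2)\le Sp_4(q)\le SL_4(q)$, where the symplectic form is the trace to $\mathbb F_q$ of the determinant form on $\mathbb F_{q^2}^2$;
\item $Sp_4(q)\le SU_4(q)$: if $b$ is the bilinear extension to $\mathbb F_{q^2}^4$ of the symplectic form and $\delta\neq0$ satisfies $\delta^q=-\delta$, then $\delta\,b(p,\bar p')$ is a nondegenerate hermitian form preserved by $Sp_4(q)$;
\item $\Omega_4^-(q)\cong PSL_2(q^2)$.
\end{itemize}
Let $j=\lfloor(d-1)/4\rfloor$, so that $1\le d-4j\le4$. We claim that $V=V_1\perp\dots\perp V_j\perp V_0$ with $\dim V_0=d-4j$ and $V_1,\dots,V_j$ nondegenerate of dimension $4$, of minus type in the orthogonal case (in the linear case this is just a direct sum). Nondegenerate symplectic and hermitian spaces are determined by their dimension, so these cases are immediate. For $q$ odd, nondegenerate quadratic spaces are classified by dimension and discriminant, the discriminant is multiplicative under $\perp$, and both discriminants occur in every dimension at least $1$; choose $V_0$ to give the sum the discriminant of $V$. For $q$ even, $d$ is even, the spaces are classified by dimension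 and type $\pm$, the type is multiplicative, and both types occur in dimension $d-4j\in\{2,4\}$; choose $V_0$ accordingly.

Letting a copy of $C_m$ act on each $V_i$ with $i\ge1$, and trivially on the other summands, we obtain $C_m^j\le\hat T$. In the orthogonal case this uses that the groups $\Omega_4^-(q)$ are perfect and that the full isometry group of $V$ is abelian modulo $\Omega(V)$. The group $C_m^j$ acts trivially on $V_0\ne0$, so it contains no scalar other than $1$ and embeds in $T$; this is the reason for keeping $V_0$. Now $j\ge d/8$, because $j=1$ for $5\le d\le8$ and $j\ge(d-4)/4$ in general. So $\log u(T)\ge(d/8)\log q$ and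
\[ \log|\operatorname{Aut}T|\le3d^2\log q\le3(d\log q)^2\le192(\log u(T))^2. \]

\emph{The remaining groups of Lie type.} These are $PSL_d(q)$ with $d\le4$, $PSU_3(q)$, $PSU_4(q)$, $PSp_4(q)$ and the exceptional groups. They have bounded rank, so the order formulas give $|\operatorname{Aut}T|\le q^{C_2}$ with $C_2$ absolute, and we may assume $q\ge4$. It suffices to show $u(T)\ge(q-1)/2$. Indeed $(q-1)/2\ge3q/8\ge q^{1/4}$ for $q\ge4$, and then $\log|\operatorname{Aut}T|\le C_2\log q\le C_2(\log q)^2\le16C_2(\log u(T))^2$.

The Suzuki group $Sz(q)$, where $q$ is an odd power of $2$, has a cyclic subgroup of order $q-1$, which is odd and congruent to $1$ modulo $3$; and ${}^2F_4(q)\ge Sz(q)$. Every other $T$ in the list contains $SL_2(q)$ or $PSL_2(q)$: in an untwisted group take the subgroup $\langle X_r,X_{-r}\rangle$ generated by two opposite root subgroups, in the unitary groups take $SU_2(q)\cong SL_2(q)$, and use ${}^3D_4(q)\ge G_2(q)$, ${}^2E_6(q)\ge F_4(q)$ and ${}^2G_2(q)\ge PSL_2(q)$. Let $p$ be the characteristic. A subgroup of odd order of $SL_2(q)$ embeds in $PSL_2(q)$, so it is enough to work in $SL_2(q)$. If $p\ge5$, a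 Sylow $p$-subgroup has order $q$. If $p=2$, both $q-1$ and $q+1$ are odd and only one is divisible by $3$; take a cyclic subgroup whose order is the other one. If $p=3$, both $q-1$ and $q+1$ are coprime to $3$ and one of them, $q-\varepsilon$, is congruent to $2$ modulo $4$; take a cyclic subgroup of order $(q-\varepsilon)/2$.
\end{proof}

To pass from simple groups to arbitrary groups we need a normal subgroup of known structure that controls the order of the whole group. Let $X$ be a group and let $O_p(X)$ be its largest normal $p$-subgroup. The \emph{Fitting subgroup} $F(X)$, the largest nilpotent normal subgroup, is the direct product of the $O_p(X)$. A group is \emph{quasisimple} if it is perfect and simple modulo its center, and the \emph{layer} $E(X)$ is generated by the subnormal quasisimple subgroups of $X$. The layer is perfect, and $E(X)/Z(E(X))$ is a direct product of nonabelian simple groups. The \emph{generalized Fitting subgroup} $F^*(X)=F(X)E(X)$ contains its own centralizer in $X$.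

\begin{lemma}\label{lem:odd}
Let $C_3=C_1+3$. Every group $X\ne1$ with $O_2(X)=1$ has a subgroup of odd order at least $2^{\sqrt{\log|X|/C_3}}$.
\end{lemma}

\begin{proof}
Let $2^m$, with $m$ real, be the largest odd order of a subgroup of $X$. We show $\log|X|\le C_3m^2$. Since $X\neq1$ and $O_2(X)=1$, the group $X$ is not a $2$-group, so $m\ge\log3>1$. Write $F=F(X)$, $E=E(X)$, $F^*=FE$ and $E/Z(E)=T_1\times\dots\times T_r$.

The centralizer $C_X(F^*)=Z(F^*)$ is an abelian normal subgroup of $X$, so it lies in $F$. An element of $X$ acting trivially on $F$ and on $E$ centralizes $F^*$, so $X/C_X(F^*)$ embeds in $\operatorname{Aut}F\times\operatorname{Aut}E$, and $|X|\le|F|\,|\operatorname{Aut}F|\,|\operatorname{Aut}E|$.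

Because $O_2(X)=1$, the order of $F$ is odd, so $|F|\le2^m$. A group of order $|F|$ is generated by at most $\log|F|$ elements, each new generator at least doubling the subgroup generated, and an automorphism is determined by the images of the generators. So $|\operatorname{Aut}F|\le|F|^{\log|F|}\le2^{m^2}$.

If $\sigma\in\operatorname{Aut}E$ acts trivially on $E/Z(E)$, then $e\mapsto e^{-1}\sigma(e)$ is a homomorphism from the perfect group $E$ to the abelian group $Z(E)$, so it is trivial. Thus $\operatorname{Aut}E$ embeds in $\operatorname{Aut}(T_1\times\dots\times T_r)$. An automorphism of this product permutes the factors, so $|\operatorname{Aut}E|\le r!\prod_i|\operatorname{Aut}T_i|$. Choose in each $T_i$ a subgroup of order $u(T_i)$. Since $Z(E)\le F$ has odd order, the preimage in $E$ of the product of these subgroups has odd order, and hence $\sum_i\log u(T_i)\le m$. As $u(T_i)\ge5$, we get $r\le m/2$ and $\log r!\le r^2\le m^2$. By Lemma~\ref{lem:simple},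
\[ \sum_i\log|\operatorname{Aut}T_i|\le C_1\sum_i(\log u(T_i))^2\le C_1\Bigl(\sum_i\log u(T_i)\Bigr)^2\le C_1m^2. \]
Altogether $\log|X|\le m+m^2+m^2+C_1m^2\le(C_1+3)m^2$.
\end{proof}

The hypothesis $O_2(X)=1$ cannot be dropped, as the direct product of $C_3$ with a large $2$-group shows. Removing normal $2$-subgroups is therefore the task of the graph-theoretic part of the proof.

\section{The lower bound}\label{sec:lower}

Throughout this section $(\Gamma,G)$ is a cubic pair of order $n$; note that $n\ge4$. Recall that a minimal normal subgroup of a group is a direct product of isomorphic simple groups, and so is elementary abelian if it is abelian or a $p$-group.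

\subsection*{Normal quotients}
Let $N\trianglelefteq G$. The group $G$ permutes the $N$-orbits transitively, so they have equal size. The \emph{quotient graph} $\Gamma_N$ has the $N$-orbits as vertices, two distinct orbits being adjacent when some edge of $\Gamma$ joins them. It is connected, $G$ acts on it vertex-transitively, and the neighbors of the orbit $Nv$ are the orbits other than $Nv$ that meet $\Gamma(v)$. We call $N$ \emph{nondegenerate} if the three neighbors of $v$ lie in three distinct $N$-orbits, all different from $Nv$; by transitivity this does not depend on $v$. So $N$ is nondegenerate exactly when $\Gamma_N$ is cubic.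

\begin{lemma}\label{lem:quot}
Let $N\trianglelefteq G$ be nondegenerate. Then $N$ is semiregular, $(\Gamma_N,G/N)$ is a cubic pair of order $n/|N|$ with the same local group as $(\Gamma,G)$, and
\[ s(\Gamma,G)\ge|N|\;s(\Gamma_N,G/N). \]
\end{lemma}

\begin{proof}
Let $K$ be the kernel of the action of $G$ on the $N$-orbits. Since $N\le K$ is transitive on $Nv$ and $K$ preserves $Nv$, we have $K=NK_v$. For each vertex $u$ the group $K_u$ preserves $\Gamma(u)$ and every $N$-orbit, so it fixes the three neighbors of $u$. By Lemma~\ref{lem:local}(a), $K$ is semiregular, so $K=N$. Hence $G/N$ acts faithfully on $\Gamma_N$, which has $n/|N|$ vertices. The stabilizer of $Nv$ is $G_vN/N$, and $w\mapsto Nw$ is a $G_v$-equivariant bijection from $\Gamma(v)$ to the neighbors of $Nv$, so the local groups agree. Let $H/N$ be semiregular on $\Gamma_N$. An element of $H$ that fixes $v$ fixes $Nv$, so it lies in $N$, so it is trivial. Thus $H$ is semiregular of order $|N|\,|H/N|$.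
\end{proof}

So nondegenerate normal subgroups can be factored out at no cost. For a degenerate one we must produce a semiregular subgroup directly. When it is elementary abelian with few orbits, there are few stabilizers to avoid, and a greedy choice works.

\begin{lemma}\label{lem:greedy}
Let $M\trianglelefteq G$ be an elementary abelian $p$-group with $r$ orbits. Then $M$ has a semiregular subgroup of order at least $n/r^2$.
\end{lemma}

\begin{proof}
Stabilizers in $M$ of vertices of the same orbit are conjugate in $M$, hence equal. Let $M_1,\dots,M_r$ be the stabilizers belonging to the $r$ orbits; each has index $n/r$ in $M$. Choose $B\le M$ maximal subject to $B\cap M_i=1$ for all $i$; then $B$ is semiregular. Suppose that $b\in M$ lies in no $BM_i$. An element of $\langle B,b\rangle\cap M_i$ has the form $\beta b^j$ with $\beta\in B$ and $0\le j<p$. If $j\neq0$, then $b^j\in BM_i$, and $b$ is a power of $b^j$ because $M$ has exponent $p$; this contradicts the choice of $b$. So $j=0$ and $\beta\in B\cap M_i=1$. Then $\langle B,b\rangle$ contradicts the maximality of $B$. Hence $M=\bigcup_iBM_i$, so $|M|\le r\,|B|\,|M|\,r/n$, that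 is, $|B|\ge n/r^2$.
\end{proof}

\subsection*{Local group of order $2$}
Here each vertex $v$ has a unique neighbor $v'$ fixed by $G_v$, the other two neighbors are interchanged by $G_v$, and $(gv)'=gv'$ for $g\in G$. The remaining difficulty is a degenerate normal $2$-subgroup with many orbits. The following example shows what this looks like.

\begin{example}\label{ex:necklace}
Let $m\ge2$. Take vertices $(i,\varepsilon)$ with $i\in\mathbb Z/2m\mathbb Z$ and $\varepsilon\in\{0,1\}$, arranged in $2m$ columns, and join $(i,\varepsilon)$ to $(i+1,\varepsilon')$ if $i$ is odd, or if $i$ is even and $\varepsilon=\varepsilon'$ (Figure~\ref{fig:necklace}). For even $i$ let $\sigma_i$ change $\varepsilon$ in columns $i$ and $i+1$ only. Let $K\cong C_2^m$ be generated by the $\sigma_i$, and let $G$ be generated by $K$, the rotation $g\colon i\mapsto i+2$ and the reflection $i\mapsto1-i$. The last two generate a group that normalizes $K$ and is regular on the columns. So $G$ is vertex-transitive, $n=4m$, and $G_v=K_v$ has order $2^{m-1}$ and local group of order $2$. The product of all $\sigma_i$ generates a central subgroup $M$ of order $2$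 whose orbits are the columns. It is degenerate, $\Gamma_M$ is a cycle of length $2m$, and the kernel of $G$ on this cycle is $K$, which is not semiregular. Lemma~\ref{lem:greedy} gives nothing, but $\langle g\rangle$ is semiregular of order $m=n/4$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.3cm,y=1cm]
\foreach \i in {0,2,4,6} { \draw[very thick] (\i,0)--({\i+1},0); \draw[very thick] (\i,1)--({\i+1},1); }
\foreach \i in {1,3,5} { \draw (\i,0)--({\i+1},0) (\i,1)--({\i+1},1) (\i,0)--({\i+1},1) (\i,1)--({\i+1},0); }
\draw[dashed] (7,0)--(7.5,0) (7,1)--(7.5,1) (7,0)--(7.5,0.5) (7,1)--(7.5,0.5);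
\draw[dashed] (0,0)--(-0.5,0) (0,1)--(-0.5,1) (0,0)--(-0.5,0.5) (0,1)--(-0.5,0.5);
\foreach \i in {0,...,7} { \fill (\i,0) circle (2pt); \fill (\i,1) circle (2pt); \node at (\i,-0.4) {$\i$}; }
\end{tikzpicture}
\caption{A cubic graph on $16$ vertices in $8$ cyclically arranged columns. Consecutive columns are joined alternately by two parallel edges (thick) and by all four possible edges; the dashed edges join column $7$ to column $0$. Flipping two columns joined by thick edges upside down is an automorphism that fixes all other vertices, while shifting by two columns is an automorphism of order $4$ whose nontrivial powers fix no vertex.}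
\label{fig:necklace}
\end{figure}

In general a lift $g$ of a rotation of the quotient cycle may have a power $h$ that lies in the kernel $K$, and we must show that such an $h$ fixes no vertex unless it is trivial. The minimality of $M$ makes fixed points of $K$ spread over whole orbits, and commutation with $g$ then carries them around the cycle. The cyclic group gives order about $r/2$ and Lemma~\ref{lem:greedy} gives $n/r^2$; the two bounds agree when $r^3=2n$.

\begin{lemma}\label{lem:cycle}
Suppose that the local group has order $2$, and let $M\le O_2(G)$ be a minimal normal subgroup of $G$. Then $M$ is nondegenerate or $s(\Gamma,G)\ge n^{1/3}/2$.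
\end{lemma}

\begin{proof}
The group $M$ is an elementary abelian $2$-group; let $r$ be the number of its orbits. If $r\le(2n)^{1/3}$, Lemma~\ref{lem:greedy} gives $s(\Gamma,G)\ge n/(2n)^{2/3}=n^{1/3}/2^{2/3}$. So assume that $r>(2n)^{1/3}\ge2$ and that $M$ is degenerate. Then $\Gamma_M$ is connected and regular of valency at most $2$ with $r\ge3$ vertices, so it is a cycle of length $r$.

Let $K$ be the kernel of $G$ on the $M$-orbits. Then $K=MK_v$ is a $2$-group by Lemma~\ref{lem:local}(b). A nontrivial normal subgroup of a $2$-group meets its center nontrivially, so $M\cap Z(K)\neq1$. This subgroup is normal in $G$, and minimality gives $M\le Z(K)$. Hence $K_{av}=aK_va^{-1}=K_v$ for $a\in M$, that is: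
\begin{equation}\label{eq:spread}
\text{an element of $K$ that fixes a vertex fixes its $M$-orbit pointwise.}
\end{equation}

The group induced by $G$ on $\Gamma_M$ is a transitive subgroup of the dihedral group of order $2r$, so it has order at least $r$. Its subgroup of rotations has index at most $2$ and order $\rho$ dividing $r$, so $\rho\in\{r,r/2\}$. Let $g\in G$ induce a generator of this cyclic group. Then $g$ has order at least $r/2>n^{1/3}/2^{2/3}$, and it suffices to show that $\langle g\rangle$ is semiregular. Let $h\in\langle g\rangle$ fix a vertex $u$. Then $h$ induces a rotation fixing the vertex $Mu$ of the cycle, so $h\in K$. Exactly two orbits other than $Mv$ meet $\Gamma(v)$, so at most one neighbor of $v$ lies in $Mv$.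

\emph{One neighbor of $v$ lies in $Mv$.} Then the three neighbors of each vertex $v$ lie in three distinct $M$-orbits, so $K_v$ fixes them. By Lemma~\ref{lem:local}(a), $K$ is semiregular and $h=1$.

\emph{No neighbor of $v$ lies in $Mv$.} Then the $M$-orbits cut $\Gamma(v)$ into parts of sizes $2$ and $1$. This partition is $G_v$-invariant, so the part of size $1$ is $\{v'\}$. Let $O=Mu$ and $O'=Mu'$, which are adjacent vertices of $\Gamma_M$. Since $h$ fixes $u$ it fixes $u'$, so by \eqref{eq:spread} it fixes $O$ and $O'$ pointwise. As $h$ commutes with $g$, it fixes $g^jO$ and $g^jO'$ pointwise for all $j$. If $\rho=r$, the sets $g^jO$ are all the $M$-orbits. If $\rho=r/2$, then $r$ is even, the orbits of $\langle g\rangle$ on the cycle are its two parity classes, and the adjacent vertices $O$ and $O'$ lie in different classes. In both cases $h$ fixes every vertex of $\Gamma$, so $h=1$.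
\end{proof}

\begin{proposition}\label{prop:B}
If the local group has order $2$, then $s(\Gamma,G)\ge\min\bigl\{n^{1/3}/2,\ 2^{\sqrt{\log n/(2C_3)}}\bigr\}$.
\end{proposition}

\begin{proof}
Put $(\Gamma_0,G_0)=(\Gamma,G)$. Given a cubic pair $(\Gamma_i,G_i)$ of order $n_i$ with local group of order $2$, proceed as follows: if $O_2(G_i)$ contains a nondegenerate minimal normal subgroup $M_i$ of $G_i$, let $(\Gamma_{i+1},G_{i+1})$ be the quotient by $M_i$; otherwise stop. By Lemma~\ref{lem:quot} the local group still has order $2$, $n_{i+1}=n_i/|M_i|<n_i$, and $s(\Gamma,G)\ge(n/n_i)\,s(\Gamma_i,G_i)$ for all $i$. Let the process stop at $i=t$.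

If $O_2(G_t)\ne1$, it contains a minimal normal subgroup of $G_t$, which is degenerate. Lemma~\ref{lem:cycle} gives $s(\Gamma,G)\ge(n/n_t)\,n_t^{1/3}/2\ge n^{1/3}/2$. Suppose that $O_2(G_t)=1$. If $n_t\le\sqrt n$, then $s(\Gamma,G)\ge n/n_t\ge\sqrt n$. If $n_t>\sqrt n$, then $\log|G_t|\ge\log n_t>\frac12\log n$, and Lemma~\ref{lem:odd} gives a subgroup of $G_t$ of odd order at least $2^{\sqrt{\log n/(2C_3)}}$. It is semiregular by Lemma~\ref{lem:local}(b), and $s(\Gamma,G)\ge s(\Gamma_t,G_t)$.
\end{proof}

\subsection*{Transitive local group}
Now elements of order $3$ may fix vertices, so odd order no longer suffices and we use subgroups of order coprime to $6$. In exchange, cyclic quotients cannot occur, and a single quotient brings us to a minimal normal subgroup with at most two orbits.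

\begin{proposition}\label{prop:C}
If the local group is transitive and $n\ge16$, then $s(\Gamma,G)\ge\min\bigl\{\sqrt n,\ 2^{\sqrt{\log n/(4C_1)}}\bigr\}$.
\end{proposition}

\begin{proof}
We first show that every $N\trianglelefteq G$ with at least three orbits is nondegenerate. The $N$-orbits induce a $G_v$-invariant partition of $\Gamma(v)$. Since $G_v$ is transitive on these three points, all parts have the same size, $3$ or $1$. In the first case the connected graph $\Gamma_N$ has valency at most $1$, hence at most two vertices, which is excluded. So the neighbors lie in three distinct orbits. The set $\Gamma(v)\cap Nv$ is $G_v$-invariant with at most one element, so it is empty.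

Choose $N$ maximal among the normal subgroups of $G$ with at least three orbits; the trivial subgroup is one of them. By Lemma~\ref{lem:quot}, $N$ is semiregular, so we may assume $|N|<\sqrt n$. Let $\bar G=G/N$, acting on $\Gamma_N$ of order $\bar n=n/|N|>\sqrt n$, and let $M=P/N$ be a minimal normal subgroup of $\bar G$. By maximality of $N$, the group $P$ has at most two orbits on $\Gamma$, so $M$ has at most two orbits on $\Gamma_N$.

If $M$ is abelian, Lemmas~\ref{lem:greedy} and~\ref{lem:quot} give $s(\Gamma,G)\ge|N|\,\bar n/4=n/4\ge\sqrt n$. Otherwise $M\cong T^\ell$ with $T$ nonabelian simple, and $|M|\ge\bar n/2>\sqrt n/2\ge n^{1/4}$ because $n\ge16$. The group $M$ has a subgroup of order $u(T)^\ell$ coprime to $6$, which is semiregular on $\Gamma_N$ by Lemma~\ref{lem:local}(b). Since $|T|\le|\operatorname{Aut}T|$, Lemma~\ref{lem:simple} gives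
\[ \ell\log u(T)\ge\ell\sqrt{\log|T|/C_1}\ge\sqrt{\ell\log|T|/C_1}=\sqrt{\log|M|/C_1}\ge\sqrt{\log n/(4C_1)}, \]
and $s(\Gamma,G)\ge s(\Gamma_N,\bar G)$ by Lemma~\ref{lem:quot}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
If the local group is trivial, then $G$ is semiregular and transitive by Lemma~\ref{lem:local}(b), so $s(\Gamma,G)=n$. The other two cases are Propositions~\ref{prop:B} and~\ref{prop:C}. Let $c=\min\{(2C_3)^{-1/2},(4C_1)^{-1/2}\}$. For $n\ge16$ we obtain $s(\Gamma,G)\ge\min\{n^{1/3}/2,\ 2^{c\sqrt{\log n}}\}$ in all cases. Choose $n_0\ge16$ such that $\frac13\log n-1\ge c\sqrt{\log n}$ for all $n\ge n_0$.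
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dixon} Dixon, 1967.

\bibitem{MW} Manz and Wolf, \emph{Representations of Solvable Groups}.

\bibitem{MSV} Joy Morris, Pablo Spiga and Gabriel Verret, \emph{Semiregular automorphisms of cubic vertex-transitive graphs}, arXiv:1401.2940 (2014).

\bibitem{Palfy} P\'alfy, 1982.

\bibitem{Wolf} Wolf, 1982.

\end{thebibliography}
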